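\title{Tensor functors between liftings of separable fusion categories are liftings}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. Separable multifusion categories over $k$, and tensor functors between them, lift to the Witt vectors of $k$ and hence to characteristic zero. We prove that every tensor functor between two such liftings is isomorphic to the lifting of a tensor functor over $k$, which answers a question of Etingof. In particular, every Drinfeld twist for the lift of a semisimple cosemisimple Hopf algebra is gauge equivalent to the lifting of a twist. The functor is encoded by an algebra in a lifted fusion category. Over a spherically complete field we choose a minimal submultiplicative norm on this algebra. Minimality forces its reduction to have no nilpotent ideals, a growth argument shows that the reduction has a semisimple category of modules, and separability of the ambient category makes the reduction rigid, so that the algebra is the lift of its reduction. The same argument shows that lifting is a bijection on semisimple module categories and on tensor functors.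
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $W=W(k)$ is its ring of Witt vectors (the complete discrete valuation ring with maximal ideal $pW$ and residue field $k$), $K$ is the fraction field of $W$, and $\overline K$ is an algebraic closure of $K$.

A \emph{multifusion category} over an algebraically closed field $\ell$ is an $\ell$-linear semisimple rigid monoidal category with finite-dimensional Hom spaces, bilinear tensor product and finitely many simple objects up to isomorphism. It is a \emph{fusion category} if the unit object $1$ is simple. In general $1=\bigoplus_a 1_a$ with pairwise nonisomorphic simple objects $1_a$, and $\mathcal C=\bigoplus_{a,b}\mathcal C_{ab}$ with $\mathcal C_{ab}=1_a\otimes\mathcal C\otimes 1_b$; each component $\mathcal C_{aa}$ is a fusion category with unit $1_a$. A fusion category has a global dimension $\dim\mathcal C\in\ell$, recalled in Section~\ref{sec:dual}. For the category $\mathrm{Vec}_G$ of vector spaces graded by a finite group $G$ it is the image of $|G|$ in $\ell$. A fusion category over $k$ is \emph{separable} if $\dim\mathcal C\neq0$,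 and a multifusion category over $k$ is separable if all its components $\mathcal C_{aa}$ are. Separability thus plays the role of the condition $p\nmid|G|$.

Once bases are chosen, a multifusion category is a finite list of structure constants subject to polynomial equations, and one can ask to lift these constants from $k$ to $W$. By Etingof--Nikshych--Ostrik (Section~9), a separable multifusion category $\mathcal C$ over $k$ has a lift $\mathcal C_W$ over $W$, unique up to equivalence; this extends the analogous result of Etingof--Gelaki for semisimple cosemisimple Hopf algebras. Extending scalars to $\overline K$ gives a multifusion category $\widehat{\mathcal C}$ in characteristic zero, the \emph{lifting} of $\mathcal C$. In the same way a tensor functor $F_0:\mathcal C_1\to\mathcal C_2$ between separable multifusion categories lifts to $W$ and has a lifting $\widehat{F_0}:\widehat{\mathcal C}_1\to\widehat{\mathcal C}_2$. The following question is posed in \cite{Etingof}.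

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal C_1,\mathcal C_2$ be separable multifusion categories over $k$. Is every tensor functor $F:\widehat{\mathcal C}_1\to\widehat{\mathcal C}_2$ isomorphic to $\widehat{F_0}$ for some tensor functor $F_0:\mathcal C_1\to\mathcal C_2$?}
\medskip

Two cases are known. First, every tensor equivalence $\widehat{\mathcal C}_1\to\widehat{\mathcal C}_2$ is isomorphic to the lifting of an equivalence. Second, let $\mathcal D$ be a third separable multifusion category and $F_i:\mathcal D\to\mathcal C_i$ tensor functors with $F_1$ surjective; if $F\circ\widehat{F_1}\cong\widehat{F_2}$, then $F\cong\widehat{F_0}$ for some $F_0$ with $F_0\circ F_1\cong F_2$. The question was open even for $\mathcal C_2=\mathrm{Vec}_k$ and $\mathcal C_1=\operatorname{Rep}H$ with $H$ a semisimple cosemisimple Hopf algebra over $k$, where it concerns Drinfeld twists for the lift $\widehat H$ of $H$.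

Which answer should one expect? Lifting moves solutions of the defining equations from $k$ up to $W$. The question asks for the opposite movement, and nothing forces it: the structure constants of $F$ are elements of $\overline K$, they may have $p$ in the denominator, and one has to find bases in which they become integral and stay nondegenerate modulo $p$. For a representation $V$ of a finite group $G$ in characteristic zero this is easy: the sum of the $G$-translates of any lattice is a $G$-stable lattice. This suggests a positive answer. But a tensor structure is a multiplication, not an action. A lattice closed under a multiplication is easily found by shrinking an arbitrary one, and shrinking makes the multiplication degenerate modulo $p$. What is needed is a lattice that is closed under the multiplication and as large as possible. Moreover the hypothesis matters: without separability the answer is negative (Proposition~\ref{prop:counter}).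

\begin{theorem}\label{thm:main}
Let $\mathcal C_1,\mathcal C_2$ be separable multifusion categories over $k$. Every tensor functor $F:\widehat{\mathcal C}_1\to\widehat{\mathcal C}_2$ is isomorphic to $\widehat{F_0}$ for some tensor functor $F_0:\mathcal C_1\to\mathcal C_2$.
\end{theorem}

\begin{corollary}\label{cor:twist}
Let $H$ be a semisimple cosemisimple Hopf algebra over $k$ with lift $\widehat H$. Every Drinfeld twist for $\widehat H$ is gauge equivalent to the lifting of a twist for $H$.
\end{corollary}

The proof does not use the two known cases. It passes from functors to module categories and from module categories to algebras. A tensor functor $F$ makes $\widehat{\mathcal C}_2$ a module category over the lifting of $\mathcal C_1\boxtimes\mathcal C_2^{\mathrm{rev}}$, and $F$ can be read back from it (Section~\ref{sec:functors}). So it suffices to show that every semisimple module category over a lifting is defined over $W$ (Theorem~\ref{thm:mod}). An indecomposable module category is the category of modules over an algebra $A$, and the heart of the paper is Theorem~\ref{thm:key}, which says that $A$ is the lift of a separable algebra over $k$.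 Section~\ref{sec:example} carries out the whole argument by hand for $\mathrm{Vec}_G$. Section~\ref{sec:bij} contains a supplement that the main theorem does not need: lifting is a bijection on module categories and on tensor functors, and it commutes with passing to the dual category.

\section{The method for graded vector spaces}\label{sec:example}

Let $G$ be a finite group of order $n$. For a commutative local ring $R$ let $\mathrm{Vec}_{G,R}$ be the category of $G$-graded finite free $R$-modules with the graded tensor product, and let $\delta_g$ be $R$ placed in degree $g$, so that $\delta_g\otimes\delta_h=\delta_{gh}$. Then $\mathrm{Vec}_{G,W}$ is a lift of $\mathrm{Vec}_{G,k}$, whether or not $p$ divides $n$.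

Let $F:\mathrm{Vec}_{G,R}\to\mathrm{Vec}_R$ be a tensor functor. Since $F(\delta_g)\otimes F(\delta_{g^{-1}})\cong R$, the module $F(\delta_g)$ has rank one. Choose a basis vector $e_g$, with $e_1$ the unit. The tensor structure makes $A=\bigoplus_g Re_g$ a $G$-graded algebra with $e_ge_h=\psi(g,h)e_{gh}$ and $\psi(g,h)\in R^\times$, and associativity is the cocycle identity $\psi(g,h)\psi(gh,l)=\psi(g,hl)\psi(h,l)$. Two functors are isomorphic exactly when their cocycles differ by a factor $u_gu_h/u_{gh}$ with $u_g\in R^\times$. So the question for $\mathcal C_1=\mathrm{Vec}_{G,k}$ and $\mathcal C_2=\mathrm{Vec}_k$ is whether the basis $e_g$ of the algebra $A$ over $\overline K$ can be rescaled so that $\psi$ takes values in $W^\times$. Multiplying the cocycle identity over all $l\in G$ gives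
\begin{equation}\label{eq:transfer}
\psi(g,h)^n\,P(gh)=P(g)\,P(h),\qquad P(g)=\prod_{l\in G}\psi(g,l).
\end{equation}
Dividing $e_g$ by an $n$-th root of $P(g)$ makes $\psi^n=1$, and $W$ contains all $n$-th roots of unity if $p\nmid n$. This settles the example, but it uses the group. Here is a second proof, in two steps that survive in general. Let $|\cdot|$ be the absolute value of $\overline K$, $\overline W$ its valuation ring and $\mathfrak n$ the maximal ideal of $\overline W$; the residue field is $k$.

\emph{Step 1: a minimal norm.} A norm on the graded pieces of $A$ is a family of numbers $\nu_g=\|e_g\|>0$. Call it admissible if $\nu_1=1$ and $\|xy\|\le\|x\|\|y\|$ for homogeneous $x,y$, that is, $|\psi(g,h)|\nu_{gh}\le\nu_g\nu_h$. By \eqref{eq:transfer}, $t_g=|P(g)|^{1/n}$ is admissible with equality throughout. For any admissible $\nu$ the ratios $s_g=\nu_g/t_g$ satisfy $s_1=1$ and $s_{gh}\le s_gs_h$, so $s_g^n\ge s_{g^n}=1$. Hence $t$ is the smallest admissible norm.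

Suppose $\nu$ takes values in $|\overline K^\times|$ and rescale the basis so that the $e_g$ have norm one. They span an algebra over $\overline W$ whose structure constants have absolute value $s_{gh}/(s_gs_h)\le1$. In its reduction modulo $\mathfrak n$ we have $\bar e_g\bar e_h\ne0$ exactly when $s_{gh}=s_gs_h$. It follows that the $\bar e_g$ with $s_g>1$ span an ideal, and this ideal is nilpotent, because a nonzero product of $m$ such vectors has $s\ge(\min_{s_g>1}s_g)^m$ while $s$ is bounded. So a norm that is not minimal produces a nilpotent ideal in the reduction. For the minimal norm $t$ all structure constants are units of $\overline W$, and the reduction $B$ is the twisted group algebra over $k$ of the cocycle $\bar\psi$, whose only graded ideals are $0$ and $B$.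

\emph{Step 2: rigidity of the reduction.} Let $[\,\cdot\,]:k^\times\to W^\times$ be the multiplicative (Teichm\"uller) section. Then $[\bar\psi]$ is a cocycle with values in $W^\times$, and $\chi=\psi/[\bar\psi]$ is a cocycle with values in $1+\mathfrak n$. Assume $p\nmid n$. For $Q\in1+\mathfrak n$ the $n$ roots of $x^n=Q$ reduce to the $n$ distinct roots of $x^n=1$ in $k$, so exactly one of them lies in $1+\mathfrak n$. Let $q(g)\in1+\mathfrak n$ be this root for $Q=\prod_l\chi(g,l)$. By \eqref{eq:transfer} for $\chi$, the element $\chi(g,h)q(gh)/(q(g)q(h))$ of $1+\mathfrak n$ has $n$-th power $1$, so it equals $1$. Thus $\psi$ is cohomologous to $[\bar\psi]$, and $F$ is the lifting of the functor defined by $\bar\psi$.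

Step 1 did not use $p\nmid n$. Step 2 did, and it fails otherwise.

\begin{proposition}[separability cannot be dropped]\label{prop:counter}
Let $p>2$, $G=(\mathbb Z/p)^2$, $\mathcal C_1=\mathrm{Vec}_{G,k}$ and $\mathcal C_2=\mathrm{Vec}_k$. Then $\dim\mathcal C_1=p^2=0$ in $k$, the category $\mathrm{Vec}_{G,W}$ is still a lift of $\mathcal C_1$, and there is a tensor functor $F:\mathrm{Vec}_{G,\overline K}\to\mathrm{Vec}_{\overline K}$ that is not isomorphic to the scalar extension of any tensor functor $\mathrm{Vec}_{G,W}\to\mathrm{Vec}_W$.
\end{proposition}

\begin{proof}
Let $\zeta\in\overline K$ be a primitive $p$-th root of unity and $\psi((a,b),(c,d))=\zeta^{bc}$. This function is multiplicative in each variable, hence a cocycle; let $F$ be the corresponding functor. As $G$ is abelian, the commutator pairing $\psi(g,h)/\psi(h,g)$ does not change when $\psi$ is multiplied by $u_gu_h/u_{gh}$, so it is an isomorphism invariant of $F$. For $g=(0,1)$ and $h=(1,0)$ it equals $\zeta$. If $F$ came from $W$, the pairing would take values in $W^\times$. Suppose $\zeta\in W$, and let $v$ be the valuation of $W$, with $v(p)=1$. The elements $1-\zeta^i$, $0<i<p$,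 divide one another in $\mathbb Z[\zeta]$ and their product is $p$, so $(p-1)\,v(1-\zeta)=1$, which is impossible for an integer $v(1-\zeta)$ and $p>2$.
\end{proof}

In this example $\bar\psi=1$, so the reduction for the minimal norm is the group algebra $k[G]$, and it has two nonisomorphic lifts over $\overline W$: the commutative algebra $\overline W[G]$ and the noncommutative one defined by $\psi$.

\section{Lifts, algebras, and the key theorem}\label{sec:prelim}

We suppress associativity and unit constraints, as the coherence theorem allows, and write $X$ for $\mathrm{id}_X$. Tensor functors are linear, additive, monoidal and unital.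

\subsection{Duality and global dimension}\label{sec:dual}

The left dual $X^*$ of $X$ comes with $\mathrm{ev}_X:X^*\otimes X\to1$ and $\mathrm{coev}_X:1\to X\otimes X^*$ satisfying the zigzag identities $(X\otimes\mathrm{ev})(\mathrm{coev}\otimes X)=X$ and $(\mathrm{ev}\otimes X^*)(X^*\otimes\mathrm{coev})=X^*$. They give adjunctions $\operatorname{Hom}(X^*\otimes U,V)\cong\operatorname{Hom}(U,X\otimes V)$ and $\operatorname{Hom}(U\otimes X,V)\cong\operatorname{Hom}(U,V\otimes X^*)$.

Let $X,Y$ be simple objects of a fusion category. Since $\operatorname{Hom}(1,X\otimes Y)\cong\operatorname{Hom}(X^*,Y)$ and the category is semisimple,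
\begin{equation}\label{eq:mult1}
\begin{gathered}
\text{$1$ occurs in $X\otimes Y$ only if $Y\cong X^*$, and then exactly once; in that case}\\
\text{a composite of nonzero maps $1\to X\otimes Y\to1$ is nonzero.}
\end{gathered}
\end{equation}
As $\operatorname{Hom}(X\otimes X^*,1)\cong\operatorname{Hom}(X,X^{**})$ is nonzero, there is an isomorphism $\pi:X\to X^{**}$. The maps $\kappa=\mathrm{ev}_{X^*}(\pi\otimes X^*):X\otimes X^*\to1$ and $c=(X^*\otimes\pi^{-1})\mathrm{coev}_{X^*}:1\to X^*\otimes X$ form a second pair satisfying zigzag identities, namely $(\kappa\otimes X)(X\otimes c)=X$ and $(X^*\otimes\kappa)(c\otimes X^*)=X^*$. Put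
\[
|X|^2=(\mathrm{ev}\circ c)(\kappa\circ\mathrm{coev}),\qquad \dim\mathcal C=\sum_{X\text{ simple}}|X|^2 .
\]
Each of the pairs $(\mathrm{ev},\mathrm{coev})$ and $(\kappa,c)$ is unique up to multiplying its members by inverse scalars, so $|X|^2$ does not depend on choices; with the choice above the two factors are the traces $\operatorname{Tr}((\pi^{-1})^*)$ and $\operatorname{Tr}(\pi)$. By \eqref{eq:mult1} each $|X|^2$ is nonzero, but in characteristic $p$ the sum may vanish. In $\mathrm{Vec}_G$ all four maps can be taken to be $1$, so $|\delta_g|^2=1$.

Let $\mathcal C^{\mathrm{rev}}$ be $\mathcal C$ with the opposite tensor product. Passing to $\mathcal C^{\mathrm{rev}}$ exchanges the two pairs, so $\dim\mathcal C^{\mathrm{rev}}=\dim\mathcal C$. The product $\mathcal C\boxtimes\mathcal D$ has simple objects $X\boxtimes Y$ and componentwise tensor product; taking products of pairs gives $|X\boxtimes Y|^2=|X|^2|Y|^2$ and $\dim(\mathcal C\boxtimes\mathcal D)=\dim\mathcal C\cdot\dim\mathcal D$.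

\subsection{Split categories and lifts}

The substitute for semisimplicity over $W$ is the following. A $W$-linear category $\mathcal N_W$ is \emph{split} if it is additive and Karoubian (idempotents have images) and has finitely many objects $n_j$, called its simple objects, such that $\operatorname{Hom}(n_i,n_j)=\delta_{ij}W$ and every object is isomorphic to some $\bigoplus_jn_j^{a_j}$. For a commutative local $W$-algebra $R$ let $\mathcal N_R=\mathcal N_W\otimes R$ have the same objects and $\operatorname{Hom}\otimes_WR$ as morphisms. It is equivalent to a product of copies of the category of finite free $R$-modules, and we write its objects as $\bigoplus_jn_j\otimes P_j$ with $P_j=\operatorname{Hom}(n_j,-)$ finite free. For $\ell=k$ or $\overline K$ the category $\mathcal N_\ell$ is semisimple with simple objects $n_j$. Two consequences are used constantly.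
\begin{itemize}
\item[(S1)] An object of $\mathcal N_W$ is determined up to isomorphism by its multiplicities $a_j$, which can be read off over $k$ or over $\overline K$, and every object of $\mathcal N_R$ comes, up to isomorphism, from $\mathcal N_W$.
\item[(S2)] If $R$ has residue field $k$, every morphism of $\mathcal N_k$ lifts to $\mathcal N_R$, and a morphism of $\mathcal N_R$ is invertible if and only if its reduction is.
\end{itemize}

\begin{lemma}\label{lem:split}
Let $\mathcal N$ be an additive Karoubian $W$-linear category with an object $G$ such that every object is a direct summand of some $G^{m}$, the algebra $E=\operatorname{End}(G)$ is finite free over $W$, and $E\otimes k$ is semisimple. Then $\mathcal N$ is split.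
\end{lemma}

\begin{proof}
We have $E\otimes k\cong\prod_j\mathrm{Mat}_{r_j}(k)$. As $E$ is $p$-adically complete, the diagonal matrix units lift to orthogonal idempotents $e_{j,s}\in E$ with sum $1$. Each $e_{i,s}Ee_{j,t}$ is a direct summand of $E$, hence free over $W$, of rank $\delta_{ij}$. Let $n_j$ be the image of $e_{j,1}$. Then $\operatorname{Hom}(n_i,n_j)=0$ for $i\neq j$, and $\operatorname{End}(n_j)=W$ because the identity reduces to a basis. Lift matrix units to $u\in e_{j,s}Ee_{j,1}$ and $u'\in e_{j,1}Ee_{j,s}$; then $u'u$ and $uu'$ are unit multiples of $e_{j,1}$ and $e_{j,s}$, so the image of $e_{j,s}$ is isomorphic to $n_j$. Hence $G^m\cong\bigoplus_jn_j^{mr_j}$. An idempotent matrix over the local ring $W$ is conjugate to a diagonal one, so every summand of $G^m$ is a sum of objects $n_j$.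
\end{proof}

A \emph{lift} of a multifusion category $\mathcal C$ over $k$ is a split category $\mathcal C_W$ with a $W$-bilinear monoidal structure and a tensor equivalence $\mathcal C_W\otimes k\simeq\mathcal C$, which we treat as an identification. We denote the simple objects by $X_i$, with $X_0=1$ in the fusion case, and put $H_{ij}^l=\operatorname{Hom}_{\mathcal C_W}(X_l,X_i\otimes X_j)$, so that $X_i\otimes X_j=\bigoplus_lX_l\otimes(H_{ij}^l\otimes_WR)$ in $\mathcal C_R$. By (S1) the decomposition into components holds over $W$, and $\mathcal C_{aa,W}$ is a lift of $\mathcal C_{aa}$. A lift of a tensor functor $F_0:\mathcal C_1\to\mathcal C_2$ is a tensor functor $F_W:\mathcal C_{1,W}\to\mathcal C_{2,W}$ reducing to $F_0$. The lifting theory quoted in the introduction says that, for separable categories, lifts of categories and of functors exist and are unique up to equivalence, respectively isomorphism. By definition $\widehat{\mathcal C}=\mathcal C_{\overline K}$ and $\widehat{F_0}=F_W\otimes\overline K$.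

\begin{lemma}\label{lem:rigid}
A lift $\mathcal C_W$ of a multifusion category $\mathcal C$ is rigid. If $\mathcal C$ is fusion, then $\dim\mathcal C_{\overline K}$ lies in $W$ and reduces to $\dim\mathcal C$.
\end{lemma}

\begin{proof}
Let $X$ be simple and let $X^*$ be the simple object that lifts its left dual. The modules $\operatorname{Hom}(X^*\otimes X,1)$ and $\operatorname{Hom}(1,X\otimes X^*)$ are free of rank one, since over $k$ both are isomorphic to $\operatorname{End}(X)$. Generators $\mathrm{ev}$, $\mathrm{coev}$ reduce to nonzero multiples of the duality maps over $k$, so the zigzag composites $z_1\in\operatorname{End}(X)=W$ and $z_2\in\operatorname{End}(X^*)=W$ are units. Rescale $\mathrm{coev}$ so that $z_1=1$. Both $\mathrm{ev}(z_2\otimes X)$ and $\mathrm{ev}(X^*\otimes z_1)$ equal $(\mathrm{ev}\otimes\mathrm{ev})(X^*\otimes\mathrm{coev}\otimes X)$, so $z_2\,\mathrm{ev}=\mathrm{ev}$ and $z_2=1$. Right duals are left duals in $\mathcal C_W^{\mathrm{rev}}$. In the fusion case both pairs $(\mathrm{ev},\mathrm{coev})$ and $(\kappa,c)$ are thus defined over $W$, and the element $(\mathrm{ev}\circ c)(\kappa\circ\mathrm{coev})\in W$ computes $|X|^2$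 both over $k$ and over $\overline K$.
\end{proof}

\subsection{Algebras and modules}

An algebra in a component $\mathcal C_{aa}$ is an object $A$ with an associative multiplication $\mu:A\otimes A\to A$ and a unit $\eta:1_a\to A$. We write $\operatorname{Mod}_{\mathcal C}(A)$ for the category of right $A$-modules in $\mathcal C$. The \emph{free} modules $Y\otimes A$ and free bimodules $A\otimes Y\otimes A'$ satisfy
\begin{equation}\label{eq:free}
\operatorname{Hom}_A(Y\otimes A,V)=\operatorname{Hom}(Y,V),\qquad \operatorname{Hom}_{A,A'}(A\otimes Y\otimes A',V)=\operatorname{Hom}(Y,V).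
\end{equation}
Let $\operatorname{Proj}(A)$ and $\operatorname{Proj}(A,A')$ be the full subcategories of direct summands of free modules and free bimodules; they are the Karoubi envelopes of the categories of free objects. All this makes sense in $\mathcal C_R$ as well. For a right module $n$ and a left module $V$, the relative tensor product $n\otimes_AV$ is the coequalizer of the two action maps $n\otimes A\otimes V\rightrightarrows n\otimes V$.

Over a field $\ell$, modules and bimodules form abelian categories, and free objects are projective by \eqref{eq:free}, because $\mathcal C$ is semisimple. An ideal is a sub-bimodule of $A$, and the product $IJ$ of subobjects is the image of $I\otimes J\to A$. The algebra $A$ is \emph{haploid} if $\operatorname{Hom}(1_a,A)=\ell$, and \emph{separable} if $\mu$ has a section $\sigma:A\to A\otimes A$ of bimodules.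

We sometimes write formulas with elements. The letters are never permuted, so each such formula abbreviates an identity between morphisms. For instance, if $A$ is separable and $e=\sigma\eta$ is written $e'\otimes e''$, then
\begin{equation}\label{eq:sepel}
ae'\otimes e''=e'\otimes e''a,\qquad e'e''=1,
\end{equation}
which abbreviates $(\mu\otimes A)(A\otimes e)=\sigma=(A\otimes\mu)(e\otimes A)$ and $\mu e=\eta$.

\begin{lemma}\label{lem:sepss}
Let $B\in\mathcal C_{aa}$ and $B'\in\mathcal C_{a'a'}$ be separable algebras in a multifusion category $\mathcal C$ over a field. Then the categories of right $B$-modules and of $(B,B')$-bimodules in $\mathcal C$ are semisimple.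
\end{lemma}

\begin{proof}
For a right module $V$ the map $v\mapsto ve'\otimes e''$ is, by \eqref{eq:sepel}, a morphism of modules $V\to V\otimes B$ and a section of the action. For a bimodule, with $f'\otimes f''$ the element for $B'$, use $v\mapsto e'\otimes e''vf'\otimes f''$. So all objects are summands of free ones, hence projective, and every epimorphism splits.
\end{proof}

\begin{lemma}\label{lem:coker}
Let $A,A'$ be algebras in components of a multifusion category over a field. If $\operatorname{Proj}(A)$ is semisimple, it contains every $A$-module. If $\operatorname{Proj}(A,A')$ is semisimple, it contains every $(A,A')$-bimodule.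
\end{lemma}

\begin{proof}
Every module $V$ is a quotient of the free module $V\otimes A$, and so is the kernel of this quotient map; hence $V$ is the cokernel of a morphism $g$ of free modules. In a semisimple category $g$ is isomorphic to some $\mathrm{id}\oplus0$, so its cokernel is a direct summand of its target. For bimodules use $A\otimes V\otimes A'$ in place of $V\otimes A$.
\end{proof}

\subsection{The key theorem}

\begin{theorem}\label{thm:key}
Let $\mathcal C$ be a separable fusion category over $k$ and $A$ a haploid algebra in $\widehat{\mathcal C}$ that is simple as a right $A$-module. Then there is an algebra $B_W$ in $\mathcal C_W$ such that $B=B_W\otimes k$ is haploid and separable and $A\cong B_W\otimes\overline K$.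
\end{theorem}

The proof follows Section~\ref{sec:example}. A minimal norm will give an integral form of $A$ whose reduction $B$ has no nilpotent ideals (Section~\ref{sec:norms}). For a twisted group algebra one then sees everything by inspection. In general three implications are needed:
\[
\text{no nilpotent ideals}\ \Longrightarrow\ \operatorname{Mod}_{\mathcal C}(B)\text{ semisimple}\ \Longrightarrow\ B\text{ separable}\ \Longrightarrow\ B\text{ rigid}.
\]
They are proved in Sections~\ref{sec:ss}, \ref{sec:sep} and~\ref{sec:def}. Only the second uses $\dim\mathcal C\neq0$.

\section{Algebras without nilpotent ideals}\label{sec:ss}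

\begin{proposition}\label{prop:ss}
Let $\mathcal C$ be a fusion category over an algebraically closed field $k$ and $A$ an algebra in $\mathcal C$ with no nonzero nilpotent two-sided ideal. Then $\mathcal M=\operatorname{Mod}_{\mathcal C}(A)$ is semisimple.
\end{proposition}

For $\mathcal C=\mathrm{Vec}$ the radical of the right module $A$ is a nilpotent two-sided ideal, because left multiplications are module endomorphisms and preserve it. In $\mathcal C$ left multiplication is the module map $\mu:A\otimes A\to A$, and the same argument needs $A\otimes\operatorname{rad}A\subset\operatorname{rad}(A\otimes A)$. So it needs the functors $Y\otimes-$ on $\mathcal M$ to respect radicals. This is automatic for invertible $Y$, and not visible in general. We therefore build the ideal from the morphisms that stay radical after tensoring with every $Y$ (Step~1), and exclude the other radical morphisms by counting (Steps~2--4).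

\begin{proof}
Let $T=\bigoplus_iX_i$. The module $T\otimes A$ is a projective generator, so $\mathcal M$ is equivalent to the category of finite-dimensional modules over a finite-dimensional algebra. Let $S_1,\dots,S_r$ be its simple objects, $P_j$ their projective covers and $I_j$ their injective hulls. The projectives are the summands of free modules, so the exact functor $Y\otimes-$ preserves them. Put $\operatorname{top}P=P/\operatorname{rad}P$. For projectives $P,P'$, every morphism $\operatorname{top}P\to\operatorname{top}P'$ lifts to $P\to P'$, every decomposition of $\operatorname{top}P$ lifts to $P$, and $g$ is invertible if $\operatorname{top}g$ is. Call $g:P\to P'$ \emph{radical} if $\operatorname{im}g\subset\operatorname{rad}P'$, that is, $\operatorname{top}g=0$. Radical morphisms form an ideal in the category of projectives, and a composite of $n$ of them ending in $P'$ has image in $\operatorname{rad}^nP'$.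

Recall that the Frobenius--Perron dimension is a ring homomorphism $\operatorname{FPdim}$ from the Grothendieck ring of $\mathcal C$ to $\mathbb R$ with $\operatorname{FPdim}X_i\ge1$. For $n\in\mathcal M$ let $\operatorname{FPdim}n$ be that of the underlying object of $\mathcal C$. It is additive on exact sequences, at least $1$ for $n\ne0$, hence at least the length of $n$, and $\operatorname{FPdim}(Y\otimes n)=\operatorname{FPdim}Y\cdot\operatorname{FPdim}n$. Let $D=\operatorname{FPdim}T$.

\emph{Step 1. If $g\neq0$ is a morphism of projectives, then $T\otimes g$ is not radical.}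
Let $\mathcal R$ be the class of morphisms $g$ of projectives such that $Y\otimes g$ is radical for all $Y\in\mathcal C$; since every $Y$ is a sum of objects $X_i$, this means that $T\otimes g$ is radical. The class $\mathcal R$ is an ideal and is stable under all $Y\otimes-$. Suppose $0\neq g\in\mathcal R$. Composing with a split projection and a split inclusion we may assume $g:Y\otimes A\to Y'\otimes A$. Its adjoint $(\mathrm{ev}\otimes A)(Y'^*\otimes g):Y'^*\otimes Y\otimes A\to A$ is nonzero and lies in $\mathcal R$.

For $z:Z\to A$ in $\mathcal C$ put $\bar z=\mu(z\otimes A):Z\otimes A\to A$. By \eqref{eq:free} every module map $Z\otimes A\to A$ has this form, so some $z\ne0$ has $\bar z\in\mathcal R$. Let $I\subset A$ be the sum of the images of all $z$ with $\bar z\in\mathcal R$; then $I\neq0$. The set of such $z$ is closed under $(z_1,z_2):Z_1\oplus Z_2\to A$, and $A$ has finite length, so $I$ is the image of a single $z$. Let $s:I\to Z$ be a section in $\mathcal C$. The inclusion $\iota=zs:I\to A$ has $\bar\iota=\bar z(s\otimes A)\in\mathcal R$. The maps $z'=\mu(\iota\otimes A)$ and $z''=\mu(A\otimes\iota)$ have images $IA$ and $AI$, and associativity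 gives
\[
\bar z'=\bar\iota\,(I\otimes\mu)\in\mathcal R,\qquad \bar z''=\mu\,(A\otimes\bar\iota)\in\mathcal R .
\]
Hence $IA\subset I$ and $AI\subset I$. Finally $I^n$ is contained in the image of the composite
\[
I^{\otimes n}\otimes A\to I^{\otimes(n-1)}\otimes A\to\dots\to I\otimes A\to A
\]
of the $n$ radical morphisms $I^{\otimes m}\otimes\bar\iota$, so $I^n\subset\operatorname{rad}^nA=0$ for large $n$. This contradicts the hypothesis on $A$.

If all $X_i$ are invertible, $T\otimes g$ is radical whenever $g$ is, and Step~1 already shows that radical morphisms vanish. In general a radical $f\neq0$ is not yet excluded: $T\otimes f$ is the sum of $f$ and of the $X_i\otimes f$ with $i\neq0$, which may be nonradical. We measure how much of a morphism is radical.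

\emph{Step 2. Every morphism $g:P\to P'$ of projectives is isomorphic to $\mathrm{id}_Q\oplus g'$ with $g'$ radical and $Q$ the projective cover of $\operatorname{im}(\operatorname{top}g)$.}
Write $P=Q\oplus P_1$ with $\operatorname{top}P_1=\ker(\operatorname{top}g)$. Then $\operatorname{top}g$ maps $\operatorname{top}Q$ isomorphically onto $\operatorname{im}(\operatorname{top}g)$. A retraction of $\operatorname{top}(g|_Q)$ lifts to a map $P'\to Q$ whose composite with $g|_Q$ is invertible on tops, hence invertible. So there is $\rho:P'\to Q$ with $\rho g|_Q=\mathrm{id}_Q$. Now $P=Q\oplus\ker(\rho g)$, $P'=g(Q)\oplus\ker\rho$, and $g$ maps $\ker(\rho g)$ into $\ker\rho$; call this map $g'$. The image of $\operatorname{top}g$ is $\operatorname{top}Q\oplus\operatorname{im}(\operatorname{top}g')$ and has the length of $\operatorname{top}Q$, so $\operatorname{top}g'=0$.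

Put $q(g)=\operatorname{FPdim}Q$ and
\[
h(g)=\operatorname{FPdim}(\operatorname{im}g)-q(g)=\operatorname{FPdim}(\operatorname{im}g')\ge0 .
\]
The first expression shows that $h$ is an isomorphism invariant and additive on direct sums. It vanishes on identities, and $h(f)=\operatorname{FPdim}(\operatorname{im}f)$ for radical $f$.

\emph{Step 3. There is $c>0$ with $q(T\otimes g)\ge c\operatorname{FPdim}(\operatorname{im}g)$ for all $g:P\to P'$.}
This is Step~1 made quantitative, by applying it to the maps that hit the socle of the image. Let $g\neq0$, $N=\operatorname{im}g$, $\operatorname{soc}N=\bigoplus_jS_j\otimes V_j$ with vector spaces $V_j$, and $v=\sum_j\dim V_j$. Since $N$ embeds in $\bigoplus_jI_j\otimes V_j$, we have $\operatorname{FPdim}N\le v\iota_0$ with $\iota_0=\max_j\operatorname{FPdim}I_j$. Choose $j$ with $\dim V_j\ge v/r$, and lift $P_j\otimes V_j\to S_j\otimes V_j\subset N$ along $P\to N$ to a map $u:P_j\otimes V_j\to P$. Each $x\in V_j$ gives $u_x:P_j\to P$, linear in $x$, and $gu_x\neq0$ for $x\neq0$ because its image is a copy of $S_j$. By Step~1, $\operatorname{top}(T\otimes gu_x)\neq0$. This map equals $\operatorname{top}(T\otimes g)\circ\operatorname{top}(T\otimes u_x)$,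 so it goes from $\Gamma=\operatorname{top}(T\otimes P_j)$ to $\Gamma'=\operatorname{im}\operatorname{top}(T\otimes g)$. We obtain a linear injection $V_j\hookrightarrow\operatorname{Hom}(\Gamma,\Gamma')$. Both objects are semisimple and $k$ is algebraically closed, so $\dim V_j\le\operatorname{len}\Gamma\cdot\operatorname{len}\Gamma'$. With $t=\max_j\operatorname{len}\operatorname{top}(T\otimes P_j)$,
\[
q(T\otimes g)\ge\operatorname{FPdim}\Gamma'\ge\operatorname{len}\Gamma'\ge\frac{v}{rt}\ge c\operatorname{FPdim}N,\qquad c=\frac1{rt\iota_0}.
\]

\emph{Step 4. Growth.}
Write $g\cong\mathrm{id}_Q\oplus g'$. Since $T\otimes\mathrm{id}_Q$ is an identity and $\operatorname{im}(T\otimes g')=T\otimes\operatorname{im}g'$, Step~3 for $g'$ gives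
\[
h(T\otimes g)=h(T\otimes g')=D\operatorname{FPdim}(\operatorname{im}g')-q(T\otimes g')\le(D-c)\,h(g).
\]
Suppose $f\neq0$ is radical, so $h(f)>0$. Then $0\le h(T\otimes f)\le(D-c)h(f)$ gives $0\le D-c<D$, and by induction $h(T^{\otimes n}\otimes f)\le(D-c)^nh(f)$. On the other hand, if $m_n=[T^{\otimes n}:1]$ is the multiplicity of $1$, then $f^{\oplus m_n}$ is a direct summand of $T^{\otimes n}\otimes f$, so $m_n\le(D-c)^n$. By \eqref{eq:mult1}, $[X_i\otimes T:1]=1$ for all $i$, and therefore
\[
m_{n+1}=\sum_i[T^{\otimes n}:X_i]\ \ge\ \frac{D^n}{\max_i\operatorname{FPdim}X_i}.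
\]
For large $n$ this contradicts $m_{n+1}\le(D-c)^{n+1}$. So all radical morphisms vanish. If $\operatorname{rad}P\neq0$ for a projective $P$, a projective cover of $\operatorname{rad}P$ followed by the inclusion into $P$ would be a nonzero radical morphism. Hence all projectives, and so all their quotients, are semisimple.
\end{proof}

\section{From semisimple to separable}\label{sec:sep}

Semisimplicity of the modules does not imply separability. Take $B=k[G]$ in $\mathrm{Vec}_{G,k}$. A graded right module is determined by its component of degree $1$, so $\operatorname{Mod}(B)\simeq\mathrm{Vec}_k$ is semisimple. An element $e$ as in \eqref{eq:sepel} has degree $1$, so $e=\sum_g\alpha_g\,g\otimes g^{-1}$; the first condition says $\alpha_{hg}=\alpha_g$ for all $g,h$, and the second then reads $|G|\alpha_1=1$. So $B$ is separable exactly when $p\nmid|G|$. The general statement is a version of Maschke's theorem.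

\begin{proposition}\label{prop:sep}
Let $\mathcal C$ be a separable fusion category over $k$ and $B$ an algebra in $\mathcal C$ with $\operatorname{Mod}_{\mathcal C}(B)$ semisimple. Then every epimorphism of $B$-bimodules in $\mathcal C$ splits. In particular $B$ is separable.
\end{proposition}

A bimodule $V$ defines the functor $F_V=-\otimes_BV$ on $\operatorname{Mod}_{\mathcal C}(B)$, and $F_V(X\otimes n)=X\otimes F_V(n)$ because $X\otimes-$ is exact. Semisimplicity splits an epimorphism $F_U\to F_V$ by some natural transformation $t$, but $t$ comes from a bimodule map only if it commutes with the action of $\mathcal C$. For $\mathcal C=\mathrm{Vec}_G$ one repairs this by the average $\sum_g\delta_{g^{-1}}\otimes t_{\delta_g\otimes n}$, which is invariant because $g\mapsto gh$ permutes $G$. In general the average runs over the simple objects, and invariance rests on the identity \eqref{eq:casimir} below, which also fixes the weights of the terms.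

\begin{proof}
For each simple $X_i$ take pairs $(\mathrm{ev}_i,\mathrm{coev}_i)$ and $(\kappa_i,c_i)$ as in Section~\ref{sec:dual}. By \eqref{eq:mult1} we may rescale the second pair so that
\[
\kappa_i\,\mathrm{coev}_i=1,\qquad\text{and then}\qquad\mathrm{ev}_i\,c_i=|X_i|^2 .
\]

\emph{The Casimir identity.} Fix $i,j$ and $Y\in\mathcal C$. For $\varphi:X_i^*\otimes X_j\to Y$ and $\psi:Y\to X_i^*\otimes X_j$ put
\begin{align*}
f&=(X_i\otimes\varphi)(\mathrm{coev}_i\otimes X_j):X_j\to X_i\otimes Y, & g&=(\kappa_i\otimes X_j)(X_i\otimes\psi):X_i\otimes Y\to X_j,\\
f'&=(\varphi\otimes X_j^*)(X_i^*\otimes\mathrm{coev}_j):X_i^*\to Y\otimes X_j^*, & g'&=(X_i^*\otimes\kappa_j)(\psi\otimes X_j^*):Y\otimes X_j^*\to X_i^* .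
\end{align*}
By the zigzag identities these four correspondences are bijective, with inverses
\begin{equation}\label{eq:inverse}
\begin{aligned}
\varphi&=(\mathrm{ev}_i\otimes Y)(X_i^*\otimes f)=(Y\otimes\mathrm{ev}_j)(f'\otimes X_j),\\
\psi&=(X_i^*\otimes g)(c_i\otimes Y)=(g'\otimes X_j)(Y\otimes c_j).
\end{aligned}
\end{equation}
Write $gf=\alpha\,\mathrm{id}_{X_j}$ and $g'f'=\beta\,\mathrm{id}_{X_i^*}$. With $\epsilon=\psi\varphi\in\operatorname{End}(X_i^*\otimes X_j)$ these are the left and right partial traces
\[
gf=(\kappa_i\otimes X_j)(X_i\otimes\epsilon)(\mathrm{coev}_i\otimes X_j),\qquad g'f'=(X_i^*\otimes\kappa_j)(\epsilon\otimes X_j^*)(X_i^*\otimes\mathrm{coev}_j).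
\]
The scalar $(\kappa_i\otimes\kappa_j)(X_i\otimes\epsilon\otimes X_j^*)(\mathrm{coev}_i\otimes\mathrm{coev}_j)$ equals $\kappa_j(gf\otimes X_j^*)\mathrm{coev}_j=\alpha$ and also $\kappa_i(X_i\otimes g'f')\mathrm{coev}_i=\beta$; this is where the normalization is used. So the pairings $(\varphi,\psi)\mapsto\alpha$ and $(\varphi,\psi)\mapsto\beta$ coincide. Both are perfect, since $\mathcal C$ is semisimple. Let $f_a,g_a$ be dual bases of $\operatorname{Hom}(X_j,X_i\otimes Y)$ and $\operatorname{Hom}(X_i\otimes Y,X_j)$, with corresponding maps $\varphi_a,\psi_a$, and let $f'_b,g'_b$ be dual bases of $\operatorname{Hom}(X_i^*,Y\otimes X_j^*)$ and $\operatorname{Hom}(Y\otimes X_j^*,X_i^*)$, with corresponding maps $\varphi'_b,\psi'_b$. These are two systems of dual bases for one perfect pairing, so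
\begin{equation}\label{eq:casimir}
\sum_a\varphi_a\otimes\psi_a=\sum_b\varphi'_b\otimes\psi'_b\quad\text{in }\operatorname{Hom}(X_i^*\otimes X_j,Y)\otimes_k\operatorname{Hom}(Y,X_i^*\otimes X_j).
\end{equation}

\emph{Averaging.} Let $U,V$ be bimodules and $t:F_V\to F_U$ a natural transformation. Put
\[
\tau_n=\sum_i(\mathrm{ev}_i\otimes F_U(n))\,(X_i^*\otimes t_{X_i\otimes n})\,(c_i\otimes F_V(n)):F_V(n)\to F_U(n).
\]
This is a morphism of right $B$-modules, natural in $n$. We claim $\tau_{Y\otimes n}=Y\otimes\tau_n$. Since $\mathrm{id}_{X_i\otimes Y}=\sum_{j,a}f_ag_a$, naturality of $t$ along $f_a\otimes n$ gives $t_{X_i\otimes Y\otimes n}=\sum_{j,a}(f_a\otimes1)\,t_{X_j\otimes n}\,(g_a\otimes1)$, and \eqref{eq:inverse} yields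
\[
\tau_{Y\otimes n}=\sum_{i,j,a}(\varphi_a\otimes1)(X_i^*\otimes t_{X_j\otimes n})(\psi_a\otimes1).
\]
The objects $X_i^*$ also run through all simple objects, so $\mathrm{id}_{Y\otimes X_j^*}=\sum_{i,b}f'_bg'_b$ and hence $Y\otimes X_j^*\otimes t_{X_j\otimes n}=\sum_{i,b}(f'_b\otimes1)(X_i^*\otimes t_{X_j\otimes n})(g'_b\otimes1)$. Inserting this into the definition of $Y\otimes\tau_n$, with summation index $j$, and using \eqref{eq:inverse} gives
\[
Y\otimes\tau_n=\sum_{i,j,b}(\varphi'_b\otimes1)(X_i^*\otimes t_{X_j\otimes n})(\psi'_b\otimes1).
\]
The two sums agree by \eqref{eq:casimir}.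

The map $\tau_B:V\to U$ is right $B$-linear. The functor $F_V$ sends the module map $\mu:B\otimes B\to B$ to the left action $\lambda_V:B\otimes V\to V$, so naturality gives $\tau_B\lambda_V=\lambda_U\tau_{B\otimes B}=\lambda_U(B\otimes\tau_B)$. Thus $\tau_B$ is a bimodule map.

\emph{Splitting.} Let $\pi:U\to V$ be an epimorphism of bimodules and $F_\pi:F_U\to F_V$ the induced transformation. For each simple module $n_j$ the map $n_j\otimes_B\pi$ is an epimorphism in a semisimple category; choose a section. As $\operatorname{End}(n_j)=k$ and every module is a sum of simple ones, these sections extend to a natural transformation $t$ with $F_\pi t=\mathrm{id}$. Since $(F_\pi)_{X\otimes n}=X\otimes(F_\pi)_n$, we get $\pi\tau_B=\sum_i\mathrm{ev}_ic_i\cdot\mathrm{id}_V=\dim\mathcal C\cdot\mathrm{id}_V$. So $(\dim\mathcal C)^{-1}\tau_B$ is a section of $\pi$. For the last assertion take $\pi=\mu$.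
\end{proof}

\section{Separable algebras lift and are rigid}\label{sec:def}

Let $\mathcal C$ be a fusion category over $k$ with a lift $\mathcal C_W$, and $B$ a haploid separable algebra in $\mathcal C$. Write $B=1\oplus B'$, where the unit $\eta$ is the inclusion of $1$ and $B'$ has no constituent $1$, and let $B_R=1\oplus B'_R$ be the object of $\mathcal C_R$ with the same multiplicities. A \emph{normalized $n$-cochain} is a morphism $B_R^{\otimes n}\to B_R$ that vanishes when $\eta$ is inserted in any argument. These form the finite free module $K_R^n=\operatorname{Hom}(B_R'^{\otimes n},B_R)=K^n_W\otimes R$. Two multiplications on $B_R$ with unit $\eta$ differ by an element of $K^2_R$. An associative multiplication with unit $\eta$ defines the Hochschild differential, with $d^2=0$: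
\[
d\phi(a_0,\dots,a_n)=a_0\phi(a_1,\dots,a_n)+\sum_{i=1}^n(-1)^i\phi(\dots,a_{i-1}a_i,\dots)+(-1)^{n+1}\phi(a_0,\dots,a_{n-1})a_n .
\]
It preserves normalized cochains: if $a_i=1$, the two terms in which $a_i$ is multiplied with a neighbor cancel, and the other terms contain $1$ as an argument of $\phi$.

\begin{lemma}\label{lem:hh}
$H^n(K_k)=0$ for $n\ge1$. If $B_W$ is an algebra in $\mathcal C_W$ lifting $B$, then $H^n(K_W\otimes R)=0$ for $n\geq1$ and every commutative $W$-algebra $R$.
\end{lemma}

\begin{proof}
Define $s:K_k^n\to K_k^{n-1}$ by $s\phi(a_1,\dots,a_{n-1})=e'\phi(e'',a_1,\dots,a_{n-1})$. For $n\ge1$,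
\begin{align*}
sd\phi(a_1,\dots,a_n)&=\phi(a_1,\dots,a_n)-e'\phi(e''a_1,a_2,\dots,a_n)-\Sigma,\\
ds\phi(a_1,\dots,a_n)&=a_1e'\phi(e'',a_2,\dots,a_n)+\Sigma,
\end{align*}
where $\Sigma=\sum_{i=1}^{n-1}(-1)^ie'\phi(e'',\dots,a_ia_{i+1},\dots)+(-1)^ne'\phi(e'',a_1,\dots,a_{n-1})a_n$. By \eqref{eq:sepel}, $sd+ds=\mathrm{id}$, which proves the first claim. For the second, lift $s$ to $W$-linear maps $\tilde s:K_W^n\to K_W^{n-1}$. Then $u=d\tilde s+\tilde sd$ commutes with $d$ and, in degrees $n\ge1$, is congruent to the identity modulo $p$, hence invertible. If $z\in K_W^n\otimes R$ is a cocycle, so is $y=u^{-1}z$, and $z=uy=d\tilde sy$.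
\end{proof}

\begin{proposition}\label{prop:def}
Let $B$ be a haploid separable algebra in a fusion category $\mathcal C$ over $k$ with lift $\mathcal C_W$.
\begin{itemize}
\item[(i)] $B$ lifts to an algebra $B_W$ in $\mathcal C_W$.
\item[(ii)] Let $B_W$ be such a lift, and let $O$ be a complete rank-one valuation ring with residue field $k$ and a local homomorphism $W\to O$ inducing $\mathrm{id}_k$, for instance $O=W$. If $A_O$ is an algebra in $\mathcal C_O$ with $A_O\otimes k\cong B$, then $A_O\cong B_W\otimes O$.
\end{itemize}
\end{proposition}

\begin{proof}
For a multiplication $m$, written $ab$, let $\operatorname{as}_m(a,b,c)=(ab)c-a(bc)$. If $m$ has unit $\eta$, then $\operatorname{as}_m$ is normalized. Expanding, for $\delta\in K^2_R$ and $x\in R$,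
\begin{equation}\label{eq:assoc}
\operatorname{as}_{m+x\delta}=\operatorname{as}_m-x\,d\delta+x^2\operatorname{as}_\delta ,
\end{equation}
where $d\delta(a,b,c)=a\delta(b,c)-\delta(ab,c)+\delta(a,bc)-\delta(a,b)c$.

(i) Given an associative lift over $W/p^s$, $s\ge1$, lift it to any multiplication $m$ with unit $\eta$ over $W/p^{s+1}$. Then $\operatorname{as}_m=p^s\omega$ for a well-defined $\omega\in K_k^3$. Both sides of
\[
a\operatorname{as}(b,c,d)+\operatorname{as}(a,bc,d)+\operatorname{as}(a,b,c)\,d=\operatorname{as}(ab,c,d)+\operatorname{as}(a,b,cd)
\]
equal $((ab)c)d-a(b(cd))$, so $d\omega=0$. By Lemma~\ref{lem:hh}, $\omega=d\delta$ with $\delta\in K^2_k$. By \eqref{eq:assoc}, and since $p^{2s}=0$ in $W/p^{s+1}$, the multiplication $m+p^s\delta$ is associative. The limit over $s$ is the required lift.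

(ii) The unit of $A_O$ reduces to a nonzero element of $\operatorname{Hom}(1,B)=k$, so it is a basis of the rank-one module $\operatorname{Hom}(1,A_O)$. By (S1) and (S2) the isomorphism $A_O\otimes k\cong B$ lifts to an isomorphism of objects $A_O\cong B_O$ sending unit to unit. So $A_O$ and $B_W\otimes O$ are given by associative multiplications $m_A,m_B$ on $B_O$ with unit $\eta$, congruent modulo the maximal ideal. Suppose $m_A\neq m_B$, and let $a$ be a coordinate of $m_A-m_B\in K^2_O$ of maximal absolute value. Then $m_A=m_B+a\delta$ with $\delta\in K_O^2$ and $0<|a|<1$. Let $d$ be the differential of $m_B$. By \eqref{eq:assoc}, $a\,d\delta=a^2\operatorname{as}_\delta$, and $K_O^3$ is torsion free, so $\delta$ is a cocycle modulo $a$. By Lemma~\ref{lem:hh} for $R=O/a$, there is $h\in K^1_O$ with $\delta\equiv dh\pmod a$, where $dh(x,y)=xh(y)-h(xy)+h(x)y$. The endomorphism $g=1+ah$ of $B_O$ is invertible by (S2), fixes $\eta$, and $g^{-1}\equiv1-ah\pmod{a^2}$. Therefore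
\[
g\,m_A(g^{-1}\otimes g^{-1})\equiv m_B+a\delta-a\,dh\equiv m_B\pmod{a^2}.
\]
Repeat with the transported multiplication in place of $m_A$. This gives automorphisms $g_1,g_2,\dots$ with $g_j\equiv1\pmod{a^{2^{j-1}}}$ such that $g_j\cdots g_1$ carries $m_A$ to a multiplication congruent to $m_B$ modulo $a^{2^j}$. As $|a|^{2^j}\to0$ and $O$ is complete, the products converge to an automorphism carrying $m_A$ to $m_B$.
\end{proof}

\section{Minimal norms}\label{sec:norms}

We now prove Theorem~\ref{thm:key}. In Section~\ref{sec:example} the minimal norm had a formula. In general we obtain it from Zorn's lemma, as an infimum, and must make sure that its unit ball is a lattice. Over $\overline K$ this can fail even in dimension one: if $\|e\|=t$ with $t\notin|\overline K^\times|$, the unit ball $L=\{ae:|a|<1/t\}$ satisfies $L=\mathfrak nL$, because $|\overline K^\times|$ is dense, and its reduction is zero. So we first enlarge the field.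

\subsection{A spherically complete field}

Let $\Omega$ be the $p$-adic Mal'cev--Neumann field with residue field $k$ and value group $\mathbb R$ \cite{Poonen}. It contains $W$ compatibly with $W\to k$, has $|\Omega^\times|=\mathbb R_{>0}$, is algebraically closed since $k$ is algebraically closed and $\mathbb R$ is divisible, and is maximally complete: it has no proper extension as a valued field with the same value group and residue field. A sequence $(x_n)$ is pseudo-convergent if $|x_l-x_m|<|x_m-x_n|$ for $n<m<l$, and $x$ is a pseudo-limit if $|x-x_n|=|x_{n+1}-x_n|$ for all large $n$. By a theorem of Kaplansky, every pseudo-convergent sequence in a maximally complete field has a pseudo-limit. Fix an embedding $\overline K\subset\Omega$ over $K$, and let $O$ be the valuation ring of $\Omega$ and $\mathfrak m$ its maximal ideal.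

A \emph{norm} on an $\Omega$-vector space satisfies $\|x\|>0$ for $x\neq0$, $\|ax\|=|a|\|x\|$ and $\|x+y\|\le\max(\|x\|,\|y\|)$. A basis $e_\alpha$ is \emph{orthonormal} if $\|\sum a_\alpha e_\alpha\|=\max|a_\alpha|$.

\begin{lemma}\label{lem:orth}
\begin{itemize}
\item[(i)] $\Omega$ is spherically complete: every nested family of closed balls has a common point. In particular $\Omega$ and $O$ are complete.
\item[(ii)] Every norm on a finite-dimensional $\Omega$-vector space $V$ has an orthonormal basis. Its unit ball $L$ is a free $O$-module of rank $\dim V$, and every $O$-basis of $L$ is orthonormal.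
\end{itemize}
\end{lemma}

\begin{proof}
(i) Suppose the family has no smallest member. Then the infimum of the radii is not attained, and balls $B_1\supsetneq B_2\supsetneq\cdots$ of the family whose radii $r_n$ decrease to the infimum are cofinal. Choose $x_n\in B_n\setminus B_{n+1}$. For $m,m'>n$ the points $x_m,x_{m'}$ lie in $B_{n+1}$, and every point of a ball is a center, so $|x_m-x_{m'}|\le r_{n+1}<|x_m-x_n|\le r_n$. Hence $\gamma_n=|x_m-x_n|$ does not depend on $m>n$, and $\gamma_{n+1}\le r_{n+1}<\gamma_n$. The sequence is pseudo-convergent, and a pseudo-limit $x$ has $|x-x_n|=\gamma_n\le r_n$ for large $n$, so it lies in all $B_n$.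

(ii) By induction a hyperplane $U\subset V$ has an orthonormal basis. Its balls are products of balls of $\Omega$, so $U$ is spherically complete. Let $x\notin U$. For $\rho>\operatorname{dist}(x,U)$ the set $\{u\in U:\|x-u\|\le\rho\}$ is nonempty, and it is the ball of radius $\rho$ in $U$ about any of its points. These balls are nested; let $u$ be a common point and $y=x-u\neq0$. Then $\|y\|=\operatorname{dist}(x,U)\le\|y+u'\|$ for all $u'\in U$, and $\|u'\|\le\max(\|y+u'\|,\|y\|)=\|y+u'\|$. So $\|y+u'\|=\max(\|y\|,\|u'\|)$. Since $|\Omega^\times|=\mathbb R_{>0}$, we can rescale $y$ to norm one and add it to the basis of $U$. An orthonormal basis is an $O$-basis of $L$. Finally, any norm with unit ball $L$ satisfies $\|x\|=\min\{|a|:x\in aL\}$ for $x\neq0$, and the maximum norm in an $O$-basis of $L$ has unit ball $L$.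
\end{proof}

\subsection{Admissible norms}

Let $\mathcal C$ and $A$ be as in Theorem~\ref{thm:key}, $A_\Omega=A\otimes\Omega$ and $N_i=\operatorname{Hom}(X_i,A_\Omega)$. Haploidity says $N_0=\Omega\eta$. The multiplication of $A_\Omega$ is recorded by the bilinear maps
\[
N_i\times N_j\to N_l,\qquad x*_fy=\mu(x\otimes y)f,\qquad f\in H_{ij}^l\otimes O .
\]
The integral structure of $\mathcal C_W$ enters only through the restriction $f\in H_{ij}^l\otimes O$. An \emph{admissible norm} is a family of norms on the spaces $N_i$ with $\|\eta\|=1$ and $\|x*_fy\|\le\|x\|\|y\|$ for all $x,y$ and all such $f$. Admissible norms are ordered pointwise.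

A minimal one need not exist: for $A=\Omega[x]/(x^2)$ in $\mathrm{Vec}_{\mathbb Z/2}$ with $x$ odd, every value $\|x\|>0$ is admissible. What excludes this is the simplicity of $A$, through a nondegenerate form. Let $X_{i^*}\cong X_i^*$, let $f_i$ generate $H_{ii^*}^0\cong W$, and define $b_i:N_i\times N_{i^*}\to\Omega$ by $x*_{f_i}y=b_i(x,y)\eta$.

\begin{lemma}\label{lem:form}
For $0\neq x\in N_i$ there is $y\in N_{i^*}$ with $b_i(x,y)=1$.
\end{lemma}

\begin{proof}
The form $b_i$ is defined over $\overline K$, and injectivity of the linear map $x\mapsto b_i(x,-)$ is preserved by field extension. So let $0\neq x:X_i\to A$ in $\widehat{\mathcal C}$. The image of $\mu(x\otimes A):X_i\otimes A\to A$ is a right submodule containing the image of $x$, so it is $A$. Let $\varepsilon:A\to1$ be the projection with $\varepsilon\eta=1$. Then $\varepsilon\mu(x\otimes A)\neq0$, and decomposing $A$ into simple objects gives $y:X_j\to A$ with $\varepsilon\mu(x\otimes y)\neq0$. By \eqref{eq:mult1}, $j=i^*$ and $b_i(x,y)=\varepsilon\mu(x\otimes y)f_i\neq0$. Rescale $y$.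
\end{proof}

\begin{lemma}\label{lem:min}
There is a minimal admissible norm.
\end{lemma}

\begin{proof}
\emph{Admissible norms exist.} Let $\|\cdot\|'$ be the maximum norms in some bases, with basis $\eta$ for $N_0$. Choose $C\ge1$ bounding $\|x*_fy\|'$ for $x,y,f$ running through bases; by the ultrametric inequality $\|x*_fy\|'\le C\|x\|'\|y\|'$ for all $x,y$ and all $f\in H_{ij}^l\otimes O$. Put $\|\cdot\|=\|\cdot\|'$ on $N_0$ and $\|\cdot\|=C\|\cdot\|'$ on $N_i$ for $i\neq0$. For $i,j\neq0$ we get $\|x*_fy\|\le C\|x*_fy\|'\le C^2\|x\|'\|y\|'=\|x\|\|y\|$. If $i=0$, then $l=j$ or $f=0$, so $f$ is a scalar in $O$ and $\eta*_fy=fy$, which gives the inequality; if $j=0$, then $x*_f\eta=fx$.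

\emph{Chains have lower bounds.} Let $\nu$ be the pointwise infimum of a nonempty chain. It is homogeneous and $\nu(\eta)=1$. Given $x,y$ and $\epsilon>0$, the smaller of two suitable members of the chain is within $\epsilon$ of $\nu$ at both $x$ and $y$; so the ultrametric inequality and submultiplicativity pass to $\nu$. For $0\neq x\in N_i$ take $y$ as in Lemma~\ref{lem:form} and fix $\nu_0$ in the chain. Every $\nu'\le\nu_0$ in the chain satisfies $1=\nu'(x*_{f_i}y)\le\nu'(x)\nu'(y)\le\nu'(x)\nu_0(y)$. Hence $\nu(x)\ge1/\nu_0(y)>0$, and $\nu$ is an admissible norm. Zorn's lemma applies.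
\end{proof}

\subsection{The reduction for a minimal norm}

Fix a minimal admissible norm $\|\cdot\|$ and let $L_i\subset N_i$ be the unit balls, free of rank $\dim N_i$ by Lemma~\ref{lem:orth}; $L_0=O\eta$. Let $A_O=\bigoplus_iX_i\otimes L_i\in\mathcal C_O$. Then $\operatorname{Hom}(X_l,A_O\otimes A_O)=\bigoplus_{i,j}H_{ij}^l\otimes L_i\otimes L_j$, and admissibility says that $\mu$ maps it to $L_l$. So $\mu$ is a morphism of $\mathcal C_O$. It is associative and unital because morphisms of $\mathcal C_O$ embed in those of $\mathcal C_\Omega$. Thus $A_O$ is an algebra in $\mathcal C_O$ with $A_O\otimes\Omega=A_\Omega$. Its reduction $B=A_O\otimes k$ is an algebra in $\mathcal C$ with $\operatorname{Hom}(X_i,B)=L_i/\mathfrak mL_i$, and it is haploid.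

\begin{lemma}\label{lem:nonil}
$B$ has no nonzero nilpotent two-sided ideal.
\end{lemma}

The idea is that a nilpotent ideal $J$ filters $B$ by its powers, and that the norm can be lowered by a factor $\theta^{-s}$ in filtration degree $s$. Products respect the filtration up to errors in $\mathfrak m$; there are finitely many errors, so a $\theta$ close to $1$ leaves the norm admissible.

\begin{proof}
Let $J\neq0$ be an ideal with $J^r=0$, and put $J^0=B$. Then $J^{s+1}\subset J^s$ and $J^sJ^t\subset J^{s+t}$ for $s,t\ge0$. Choose bases of the spaces $\operatorname{Hom}(X_i,B)$ adapted to the flags $\operatorname{Hom}(X_i,J^s)$ and lift them to $O$-bases $e_\alpha$ of the $L_i$, which are orthonormal by Lemma~\ref{lem:orth}. Let $w(\alpha)\in\{0,\dots,r-1\}$ be the largest $s$ such that $\bar e_\alpha$ factors through $J^s$; so $\operatorname{Hom}(X_i,J^s)$ is spanned by the $\bar e_\alpha$ with $w(\alpha)\ge s$. A nilpotent ideal does not contain the unit and $B$ is haploid, so $\operatorname{Hom}(1,J)=0$, and we take $\eta$ as the basis of $L_0$, with $w=0$.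

For $f$ in fixed bases of the $H_{ij}^l\otimes O$ write $e_\alpha*_fe_\beta=\sum_\gamma a_\gamma e_\gamma$ with $a_\gamma\in O$. The reduction lies in $\operatorname{Hom}(X_l,J^{w(\alpha)+w(\beta)})$, so $a_\gamma\in\mathfrak m$ whenever $w(\gamma)<w(\alpha)+w(\beta)$. Let $\rho\in(0,1)$ bound the absolute values of these finitely many coefficients and choose $\theta>1$ with $\theta^{2r}\rho\le1$. Define
\[
\Big\|\sum_\alpha x_\alpha e_\alpha\Big\|_{\mathrm{new}}=\max_\alpha|x_\alpha|\,\theta^{-w(\alpha)} .
\]
Consider $\|e_\alpha*_fe_\beta\|_{\mathrm{new}}=\max_\gamma|a_\gamma|\theta^{-w(\gamma)}$. The terms with $w(\gamma)\ge w(\alpha)+w(\beta)$ are at most $\theta^{-w(\alpha)-w(\beta)}$, and the others are at most $\rho\le\theta^{-2r}\le\theta^{-w(\alpha)-w(\beta)}$. Expanding $x$, $y$ and $f$ in the bases and using the ultrametric inequality, we get $\|x*_fy\|_{\mathrm{new}}\le\|x\|_{\mathrm{new}}\|y\|_{\mathrm{new}}$ in general. Also $\|\eta\|_{\mathrm{new}}=1$. So the new norm is admissible. It is at most $\|\cdot\|$, which is the maximum norm in the bases $e_\alpha$, and it is strictly smaller at any $e_\alpha$ with $w(\alpha)\ge1$; such an $e_\alpha$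 exists as $J\neq0$. This contradicts minimality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
By Lemma~\ref{lem:nonil} and Proposition~\ref{prop:ss}, $\operatorname{Mod}_{\mathcal C}(B)$ is semisimple. By Proposition~\ref{prop:sep}, $B$ is separable. By Proposition~\ref{prop:def}, $B$ lifts to an algebra $B_W$ in $\mathcal C_W$ and $A_O\cong B_W\otimes O$, so $A_\Omega\cong B_W\otimes\Omega$. It remains to descend from $\Omega$ to $\overline K$. The algebra isomorphisms $A\to B_W\otimes\overline K$ are the points of an affine scheme of finite type over $\overline K$, cut out by polynomial equations in the matrix entries of a morphism and its inverse. It has an $\Omega$-point, so its coordinate ring is nonzero, and by the Nullstellensatz it has a $\overline K$-point.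
\end{proof}

\section{Module categories}\label{sec:mod}

Let $\mathcal C$ be a separable multifusion category over $k$ and $R\in\{W,k,\overline K\}$. A $\mathcal C_R$-module category is an additive $R$-linear category $\mathcal N$ with a bilinear functor $\triangleright:\mathcal C_R\times\mathcal N\to\mathcal N$ and coherent isomorphisms $(X\otimes Y)\triangleright m\cong X\triangleright(Y\triangleright m)$ and $1\triangleright m\cong m$. A module functor is a linear functor $\Psi$ with natural isomorphisms $\Psi(X\triangleright m)\cong X\triangleright\Psi(m)$ compatible with these. Rigidity gives $\operatorname{Hom}(Y^*\triangleright m,m')\cong\operatorname{Hom}(m,Y\triangleright m')$. The basic example is $\operatorname{Mod}_{\mathcal C}(A)$ with $X\triangleright V=X\otimes V$. Over a field we consider \emph{finite semisimple} module categories (finitely many simple objects, finite-dimensional Hom spaces), over $W$ split ones. A \emph{lift} of a finite semisimple $\mathcal C$-module category $\mathcal N$ is a split $\mathcal C_W$-module category $\mathcal N_W$ with $\mathcal N_k\simeq\mathcal N$.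

For simple objects write $n\sim n'$ if $n'$ occurs in some $X\triangleright n$. This relation is reflexive and transitive, and it is symmetric by the adjunction, because every $X$ is a left dual. Its classes span submodule categories, the \emph{blocks}, whose direct sum is $\mathcal N$; $\mathcal N$ is indecomposable if and only if it has one block. By (S1) a split module category has the same blocks over $W$, $k$ and $\overline K$.

We need to pass from algebras to module categories and back, compatibly with base change.

\begin{lemma}\label{lem:proj}
Let $B_W\in\mathcal C_{aa,W}$ and $B'_W\in\mathcal C_{a'a',W}$ be algebras whose reductions $B,B'$ are separable. Then $\operatorname{Proj}(B_W)$ is a split $\mathcal C_W$-module category, $\operatorname{Proj}(B_W,B'_W)$ is a split category, and for $\ell=k,\overline K$ their scalar extensions to $\ell$ are equivalent to the categories of all $B_\ell$-modules and of all $(B_\ell,B'_\ell)$-bimodules in $\mathcal C_\ell$.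
\end{lemma}

\begin{proof}
By \eqref{eq:free}, $\operatorname{Hom}_{B_W}(Y\otimes B_W,Y'\otimes B_W)=\operatorname{Hom}(Y,Y'\otimes B_W)$ is finite free and compatible with base change. Let $G=T\otimes B_W$ with $T$ the sum of the simple objects. Then $\operatorname{End}(G)\otimes k=\operatorname{End}_B(T\otimes B)$ is semisimple by Lemma~\ref{lem:sepss}, and Lemma~\ref{lem:split} shows that $\operatorname{Proj}(B_W)$ is split. It is stable under $X\otimes-$. The functor $\operatorname{Proj}(B_W)\otimes\ell\to\operatorname{Proj}(B_\ell)$ is fully faithful on free modules, hence on their summands, and it is essentially surjective because its source is Karoubian and contains the free modules. So $\operatorname{Proj}(B_\ell)$ is semisimple, and it is all of $\operatorname{Mod}_{\mathcal C_\ell}(B_\ell)$ by Lemma~\ref{lem:coker}. For bimodules take $G=B_W\otimes T\otimes B'_W$; the second formula in \eqref{eq:free} and the bimodule parts of the three lemmas give the same conclusions.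
\end{proof}

Conversely let $n$ be a simple object of a module category $\mathcal N$ over $\mathcal C_R$. As $n=\bigoplus_a1_a\triangleright n$ is indecomposable, $1_a\triangleright n=n$ for exactly one $a$. The object
\[
\underline{\operatorname{End}}(n)=\bigoplus_iX_i\otimes\operatorname{Hom}(X_i\triangleright n,n)
\]
represents the functor $X\mapsto\operatorname{Hom}(X\triangleright n,n)$. It lies in $\mathcal C_{aa,R}$: for $X\in\mathcal C_{bc,R}$ we have $X\triangleright n=0$ unless $c=a$, and $X\triangleright n$ lies in $1_b\triangleright\mathcal N$, which has no nonzero map to $n$ unless $b=a$. Write $A=\underline{\operatorname{End}}(n)$ and let $\epsilon:A\triangleright n\to n$ correspond to $\mathrm{id}_A$. The maps $\mu$ and $\eta$ defined by $\epsilon(\mu\triangleright n)=\epsilon(A\triangleright\epsilon)$ and $\epsilon(\eta\triangleright n)=\mathrm{id}_n$ make $A$ an algebra, and $\operatorname{Hom}(1_a,A)=\operatorname{End}(n)=R$. The construction commutes with base change from $W$ to $k$ and $\overline K$.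

\begin{lemma}\label{lem:end}
Let $\mathcal N$ have one block, $n\in\mathcal N$ simple and $A=\underline{\operatorname{End}}(n)\in\mathcal C_{aa,R}$.
\begin{itemize}
\item[(i)] There is an equivalence of module categories $\operatorname{Proj}(A)\simeq\mathcal N$ sending $Y\otimes A$ to $Y\triangleright n$.
\item[(ii)] If $R$ is a field, then $\operatorname{Mod}_{\mathcal C_R}(A)\simeq\mathcal N$, and $A$ is haploid and simple as a right $A$-module.
\item[(iii)] If $R=k$, then $A$ is separable.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A module map $X\otimes A\to Y\otimes A$ corresponds to $u:X\to Y\otimes A$; send it to $(Y\triangleright\epsilon)(u\triangleright n):X\triangleright n\to Y\triangleright n$. This is the bijection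
\[
\operatorname{Hom}(X,Y\otimes A)\cong\operatorname{Hom}(Y^*\otimes X,A)\cong\operatorname{Hom}(Y^*\triangleright X\triangleright n,n)\cong\operatorname{Hom}(X\triangleright n,Y\triangleright n).
\]
The composite with the map given by $v:Y\to Z\otimes A$ corresponds to $(Z\otimes\mu)(v\otimes A)u$, which is sent to
\[
(Z\triangleright\epsilon)((Z\otimes A)\triangleright\epsilon)((v\otimes A)\triangleright n)(u\triangleright n)=(Z\triangleright\epsilon)(v\triangleright n)\circ(Y\triangleright\epsilon)(u\triangleright n).
\]
So we have a fully faithful functor on free modules, and it commutes with the left action since $X'\otimes u$ is sent to $X'\triangleright-$ of the image of $u$. It extends to Karoubi envelopes. Every simple object of $\mathcal N$ is a summand of some $Y\triangleright n$, so the extension is essentially surjective.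

(ii) By (i), $\operatorname{Proj}(A)$ is semisimple, so it equals $\operatorname{Mod}_{\mathcal C_R}(A)$ by Lemma~\ref{lem:coker}. The module $A$ corresponds to the simple object $n$.

(iii) The category $\operatorname{Mod}_{\mathcal C_{aa}}(A)$ is the direct summand $1_a\otimes\operatorname{Mod}_{\mathcal C}(A)$ of a semisimple category. Apply Proposition~\ref{prop:sep} to $\mathcal C_{aa}$.
\end{proof}

\begin{theorem}\label{thm:mod}
Let $\mathcal C$ be a separable multifusion category over $k$ and $\mathcal M$ a finite semisimple $\widehat{\mathcal C}$-module category. Then $\mathcal M\simeq\mathcal N_W\otimes\overline K$ for some split $\mathcal C_W$-module category $\mathcal N_W$.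
\end{theorem}

\begin{proof}
A finite direct sum of split module categories is split, so we may assume that $\mathcal M$ has one block. Let $n\in\mathcal M$ be simple and $A=\underline{\operatorname{End}}(n)\in\widehat{\mathcal C}_{aa}$. By Lemma~\ref{lem:end}(ii), $A$ satisfies the hypotheses of Theorem~\ref{thm:key} for the separable fusion category $\mathcal C_{aa}$. So $A\cong B_W\otimes\overline K$ with $B_W\otimes k$ separable, and Lemmas~\ref{lem:end}(ii) and~\ref{lem:proj} give $\mathcal M\simeq\operatorname{Mod}_{\widehat{\mathcal C}}(A)\simeq\operatorname{Proj}(B_W)\otimes\overline K$.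
\end{proof}

\section{Tensor functors and twists}\label{sec:functors}

A ring homomorphism $F:R_1\to R_2$ is the same as an $(R_1,R_2)$-bimodule together with a generator that makes it free of rank one over $R_2$. We use the categorical version. Remembering only the left action of $\mathcal C_1$ on $\mathcal C_2$ would lose the functor; the right action of $\mathcal C_2$ pins it down.

Let $\mathcal E=\mathcal C_1\boxtimes\mathcal C_2^{\mathrm{rev}}$. Its components $(\mathcal C_1)_{aa}\boxtimes(\mathcal C_2)_{bb}^{\mathrm{rev}}$ have global dimension $\dim(\mathcal C_1)_{aa}\cdot\dim(\mathcal C_2)_{bb}\neq0$ by Section~\ref{sec:dual}. So $\mathcal E$ is separable, and $\mathcal E_W=\mathcal C_{1,W}\boxtimes\mathcal C_{2,W}^{\mathrm{rev}}$, the split category with simple objects $X\boxtimes Y$, is a lift. An $\mathcal E_R$-module category is a category with a left action $\triangleright$ of $\mathcal C_{1,R}$ and a commuting right action $\triangleleft$ of $\mathcal C_{2,R}$, where $(X\boxtimes Y)\triangleright m=X\triangleright m\triangleleft Y$. For a tensor functor $F:\mathcal C_{1,R}\to\mathcal C_{2,R}$ let $\mathcal M^F$ be $\mathcal C_{2,R}$ with the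 action $X\triangleright Z\triangleleft Y=F(X)\otimes Z\otimes Y$.

\begin{lemma}\label{lem:bimod}
Let $R\in\{W,k,\overline K\}$.
\begin{itemize}
\item[(i)] Let $\mathcal N$ be an $\mathcal E_R$-module category and $n\in\mathcal N$ an object such that $\Phi:\mathcal C_{2,R}\to\mathcal N$, $Y\mapsto n\triangleleft Y$, is an equivalence. Then there is a tensor functor $F$ such that $\Phi$ is an equivalence of $\mathcal E_R$-module categories $\mathcal M^F\to\mathcal N$.
\item[(ii)] A monoidal isomorphism $s:F\to G$ defines an $\mathcal E_R$-module functor $\Psi_s:\mathcal M^F\to\mathcal M^G$, namely the identity functor with left module structure $s_X\otimes Z$, and $\Psi_{s'}\Psi_s=\Psi_{s's}$. A module functor $\Psi:\mathcal M^F\to\mathcal M^G$ is isomorphic to some $\Psi_s$ if and only if $\Psi(1)\cong1$.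
\item[(iii)] If $\mathcal C_2$ is fusion and $\Psi_s\cong\Psi_{s'}$, then $s=s'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The functor $\Phi$ is an equivalence of right $\mathcal C_{2,R}$-module categories. Transporting the left action along $\Phi$ gives a monoidal functor from $\mathcal C_{1,R}$ to the category of right module endofunctors of $\mathcal C_{2,R}$. Such an endofunctor $\Xi$ satisfies $\Xi(Z)=\Xi(1\otimes Z)\cong\Xi(1)\otimes Z$, and evaluation at $1$ is a monoidal equivalence onto $\mathcal C_{2,R}$ with inverse $U\mapsto U\otimes-$. The composite is a tensor functor $F$, and the transported left action is $Z\mapsto F(X)\otimes Z$.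

(ii) Let $\Psi(1)\cong1$. As a right module functor $\Psi\cong\mathrm{Id}$ via $\Psi(Z)\cong\Psi(1)\otimes Z\cong Z$, so we may assume that $\Psi$ is the identity with the trivial right module structure. Its left module structure is a natural isomorphism $s_{X,Z}:F(X)\otimes Z\to G(X)\otimes Z$. Compatibility with the right action means $s_{X,Z\otimes Y}=s_{X,Z}\otimes Y$, that is, $s_{X,Z}=s_X\otimes Z$ with $s_X=s_{X,1}$. Let $J^F_{X,X'}:F(X)\otimes F(X')\to F(X\otimes X')$ be the tensor structure. The module functor axiom requires $s_{X\otimes X',Z}\,(J^F\otimes Z)$ to equal $(J^G\otimes Z)$ composed with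
\[
(G(X)\otimes s_{X',Z})\circ s_{X,F(X')\otimes Z}=s_X\otimes s_{X'}\otimes Z ,
\]
and $s_{1}$ to be compatible with the unit isomorphisms. These are the conditions for $s$ to be monoidal. Read backwards, the computation shows that $\Psi_s$ is a module functor for every monoidal $s$. The composition rule and $\Psi_s(1)=1$ hold by definition.

(iii) An isomorphism $\vartheta:\Psi_s\to\Psi_{s'}$ is an automorphism of the right module functor $\mathrm{Id}$, so $\vartheta_Z=\vartheta_1\otimes Z$ with $\vartheta_1=\lambda\in\operatorname{End}(1)^\times=R^\times$. Compatibility with the left structures reads $\lambda s_X=\lambda s'_X$.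
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:mod} for $\mathcal E$ there are a split $\mathcal E_W$-module category $\mathcal N_W$ and an equivalence of $\widehat{\mathcal E}$-module categories $\Theta:\mathcal M^F\to\mathcal N_{\overline K}$. By (S1) there is $n\in\mathcal N_W$ with $n\otimes\overline K\cong\Theta(1)$. Let $\Phi_W:\mathcal C_{2,W}\to\mathcal N_W$, $Y\mapsto n\triangleleft Y$. Since $\Theta(Y)=\Theta(1\triangleleft Y)\cong\Theta(1)\triangleleft Y$, the functor $\Phi_{\overline K}$ is isomorphic to $\Theta$ and is an equivalence. By (S1), $\Phi_W$ maps the simple objects $Y_j$ of $\mathcal C_{2,W}$ bijectively to those of $\mathcal N_W$. On $\operatorname{End}(Y_j)=W$ it induces a homomorphism of $W$-algebras $W\to W$, which is the identity, and the Hom modules between different simple objects vanish on both sides. So $\Phi_W$ is an equivalence.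

Lemma~\ref{lem:bimod}(i) gives a tensor functor $F_W:\mathcal C_{1,W}\to\mathcal C_{2,W}$ such that $\Phi_W:\mathcal M^{F_W}\to\mathcal N_W$ is an equivalence of $\mathcal E_W$-module categories. Put $F_0=F_W\otimes k$ and $F'=F_W\otimes\overline K$. Then $F_W$ is a lift of $F_0$, so $\widehat{F_0}\cong F'$ by uniqueness of lifts. The composite $\Psi=\Phi_{\overline K}^{-1}\Theta:\mathcal M^F\to\mathcal M^{F'}$ is an $\widehat{\mathcal E}$-module functor with $\Psi(1)\cong1$, and Lemma~\ref{lem:bimod}(ii) gives $F\cong F'$.
\end{proof}

Let $H$ be a finite-dimensional Hopf algebra with coproduct $\Delta$ and counit $\varepsilon$. A \emph{Drinfeld twist} is an invertible $J\in H\otimes H$ with $(\Delta\otimes1)(J)(J\otimes1)=(1\otimes\Delta)(J)(1\otimes J)$ and $(\varepsilon\otimes1)(J)=(1\otimes\varepsilon)(J)=1$, and $J$ is \emph{gauge equivalent} to $\Delta(x)J(x^{-1}\otimes x^{-1})$ for invertible $x\in H$ with $\varepsilon(x)=1$. Evaluating on regular representations identifies natural endomorphisms of the forgetful functor $\omega$ on $\operatorname{Rep}H$ with $H$, and those of $\omega\otimes\omega$ with $H\otimes H$. Under this dictionary twists are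 the tensor structures on $\omega$, and gauge equivalences are the monoidal isomorphisms between them. Now let $H$ be semisimple and cosemisimple over $k$, with lift $H_W$ and $\widehat H=H_W\otimes\overline K$. Then $\operatorname{Rep}H$ is a separable fusion category. The proof of Lemma~\ref{lem:split} shows that $H_W$ is a product of matrix algebras over $W$, so the category $\operatorname{Rep}H_W$ of $H_W$-modules that are finite free over $W$ is a lift of $\operatorname{Rep}H$, and the lifting is $\operatorname{Rep}\widehat H$. The lifting of a twist $J_0$ for $H$ is the image in $\widehat H\otimes\widehat H$ of a twist for $H_W$ that reduces to $J_0$.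

\begin{proof}[Proof of Corollary~\ref{cor:twist}]
A twist $J$ for $\widehat H$ gives a tensor functor $F=(\omega,J):\operatorname{Rep}\widehat H\to\mathrm{Vec}_{\overline K}$. By Theorem~\ref{thm:main}, $F\cong F_W\otimes\overline K$ for a tensor functor $F_W:\operatorname{Rep}H_W\to\mathrm{Vec}_W$. For each simple object $V$ the rank of $F_W(V)$ is the dimension of $F(V\otimes\overline K)$, which is the rank of $V$. An additive linear functor on a split category is determined up to isomorphism by these ranks, so $F_W$ is linearly isomorphic to the forgetful functor, and its tensor structure is a twist $J_W$ for $H_W$. Hence $J$ is gauge equivalent to the lifting of the reduction $J_0$ of $J_W$.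
\end{proof}

\section{Lifting is a bijection}\label{sec:bij}

The results so far say that lifting is surjective on module categories and on tensor functors. Injectivity follows once module functors themselves form a split category over $W$, since (S1) then matches isomorphism classes over $k$ and over $\overline K$.

\begin{proposition}\label{prop:fun}
Let $\mathcal C$ be a separable multifusion category over $k$. For all pairs $\mathcal N_W,\mathcal N'_W$ of split $\mathcal C_W$-module categories there are bijections between the isomorphism classes of module functors $\mathcal N_k\to\mathcal N'_k$ and those of module functors $\mathcal N_{\overline K}\to\mathcal N'_{\overline K}$. They are compatible with composition and identity functors, and they preserve the multiplicities $[\Psi(n_i):n'_j]$.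
\end{proposition}

\begin{proof}
A module functor between direct sums of blocks is a matrix of module functors between blocks, and blocks are the same over $W,k,\overline K$. So we may assume that all module categories have one block. In each we fix a simple object and let $B_W$, $B'_W$, \dots\ be the internal endomorphism algebras. By Lemma~\ref{lem:end}, $\mathcal N_W\simeq\operatorname{Proj}(B_W)$, $B=B_W\otimes k$ is separable, and $\mathcal N_\ell\simeq\operatorname{Mod}_{\mathcal C_\ell}(B_\ell)$ for $\ell=k,\overline K$. By Lemma~\ref{lem:proj}, $\mathcal F_W=\operatorname{Proj}(B_W,B'_W)$ is split and $\mathcal F_\ell$ is the category of all $(B_\ell,B'_\ell)$-bimodules.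

\emph{Functors are bimodules} (Watts). The assignment $V\mapsto-\otimes_{B_\ell}V$ is an equivalence from $\mathcal F_\ell$ to the category of module functors $\mathcal N_\ell\to\mathcal N'_\ell$. The inverse sends $\Psi$ to $V=\Psi(B_\ell)$ with left action $\Psi(\mu):B_\ell\otimes V\cong\Psi(B_\ell\otimes B_\ell)\to V$. Indeed $\Psi$ is exact, being additive on a semisimple category, so applying it to the coequalizer $n\otimes B_\ell\otimes B_\ell\rightrightarrows n\otimes B_\ell\to n$ gives $\Psi(n)\cong n\otimes_{B_\ell}V$; and a morphism of module functors is determined by its value at $B_\ell$, which is a bimodule map by the argument used for $\tau_B$ in Section~\ref{sec:sep}. Now (S1) for $\mathcal F_W$ gives the required bijection.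

\emph{Relative tensor products over $W$.} Let $V$ be a left $B_W$-module with action $\lambda$. In
\[
Y\otimes B_W\otimes B_W\otimes V\rightrightarrows Y\otimes B_W\otimes V\to Y\otimes V
\]
let $d_0=Y\otimes\mu\otimes V$, $d_1=Y\otimes B_W\otimes\lambda$, $q=Y\otimes\lambda$, and put $s=Y\otimes\eta\otimes V$, $t=Y\otimes\eta\otimes B_W\otimes V$. Then $qd_0=qd_1$, $qs=1$, $d_0t=1$ and $d_1t=sq$. Such a diagram is a coequalizer and remains one after applying any functor. Hence $n\otimes_{B_W}V$ exists whenever $n$ is a summand of a free right module, it is functorial, and it commutes with base change. Moreover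
\[
(Y\otimes B_W)\otimes_{B_W}(B_W\otimes Y'\otimes B'_W)=(Y\otimes B_W\otimes Y')\otimes B'_W
\]
is free as a right module, and for $Y=B''_W\otimes Y''$ it is free as a $(B''_W,B'_W)$-bimodule. So evaluation on objects and composition of functors, which correspond to relative tensor products, are defined over $W$ on the categories $\operatorname{Proj}$. This proves compatibility with composition and multiplicities.

\emph{Identity functors.} These correspond to $B_\ell$, so we need $B_W\in\operatorname{Proj}(B_W,B_W)$. Lift the idempotent $\sigma\mu$ of the bimodule $B\otimes B$ to an idempotent of $B_W\otimes B_W$ with image $U_W$. The bimodule map $U_W\to B_W$ induced by $\mu$ is invertible modulo $p$, hence invertible by (S2).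
\end{proof}

For an indecomposable finite semisimple $\mathcal C$-module category $\mathcal N$, the \emph{dual category} $\mathcal C^*_{\mathcal N}$ is the monoidal category of module endofunctors of $\mathcal N$. A fusion category is \emph{Morita equivalent} to $\mathcal C$ if, up to reversing the tensor product, it is equivalent to some $\mathcal C^*_{\mathcal N}$.

\begin{theorem}\label{thm:bij}
\begin{itemize}
\item[(a)] Finite semisimple module categories over a separable multifusion category $\mathcal C$ lift uniquely, and $\mathcal N\mapsto\widehat{\mathcal N}=\mathcal N_W\otimes\overline K$ is a bijection on equivalence classes. If $\mathcal N$ is indecomposable, $\mathcal C^*_{\mathcal N}$ is a separable fusion category and $\widehat{\mathcal C}^*_{\widehat{\mathcal N}}$ is its lifting. Hence every fusion category Morita equivalent to a lifting is a lifting.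
\item[(b)] For separable multifusion categories $\mathcal C_1,\mathcal C_2$, the map $F_0\mapsto\widehat{F_0}$ is a bijection on isomorphism classes of tensor functors. If $\mathcal C_1,\mathcal C_2$ are fusion, it is an equivalence of the groupoids of tensor functors and monoidal isomorphisms; in particular $\operatorname{Aut}_\otimes(F_0)\cong\operatorname{Aut}_\otimes(\widehat{F_0})$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) For existence and uniqueness of lifts we argue block by block, so let $\mathcal N$ be indecomposable, $n\in\mathcal N$ simple and $B=\underline{\operatorname{End}}(n)\in\mathcal C_{aa}$. By Lemma~\ref{lem:end}, $B$ is haploid and separable and $\mathcal N\simeq\operatorname{Mod}_{\mathcal C}(B)$. Let $B_W$ be a lift of $B$, which exists by Proposition~\ref{prop:def}(i). Then $\operatorname{Proj}(B_W)$ is a lift of $\mathcal N$ by Lemma~\ref{lem:proj}. If $\mathcal N_W$ is any lift and $n_W$ the simple object over $n$, then $\mathcal N_W\simeq\operatorname{Proj}(\underline{\operatorname{End}}(n_W))$ by Lemma~\ref{lem:end}(i), and $\underline{\operatorname{End}}(n_W)$ lifts $B$, so it is isomorphic to $B_W$ by Proposition~\ref{prop:def}(ii)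 with $O=W$. Surjectivity of $\mathcal N\mapsto\widehat{\mathcal N}$ is Theorem~\ref{thm:mod}. For injectivity, Proposition~\ref{prop:fun} turns a pair of mutually inverse module functors between $\widehat{\mathcal N}$ and $\widehat{\mathcal N'}$ into such a pair between $\mathcal N$ and $\mathcal N'$.

For the dual category let $\mathcal N$, $B$, $B_W$ be as above. By the proof of Proposition~\ref{prop:fun}, $\mathcal D_W=\operatorname{Proj}(B_W,B_W)$ is a split monoidal category under $\otimes_{B_W}$ with unit $B_W$, and $\mathcal D_k\simeq(\mathcal C^*_{\mathcal N})^{\mathrm{rev}}$, $\mathcal D_{\overline K}\simeq(\widehat{\mathcal C}^*_{\widehat{\mathcal N}})^{\mathrm{rev}}$; the reversal occurs because $(-\otimes_BU)\otimes_BV$ applies $U$ first. The category $\mathcal D_k$ is semisimple with finitely many simple objects. Its unit is simple, since $\operatorname{End}_{B,B}(B)\subset\operatorname{End}_B(B)=\operatorname{Hom}(1_a,B)=k$. It is rigid by Etingof--Ostrik, because $\mathcal N$ is semisimple and hence exact. So $\mathcal D_k$ is a fusion category with lift $\mathcal D_W$. By Lemma~\ref{lem:rigid}, $\mathcal D_{\overline K}$ is fusion and $\dim\mathcal D_{\overline K}$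 reduces to $\dim\mathcal D_k$. In characteristic zero, $\dim\mathcal A^*_{\mathcal M}=\dim\mathcal A$ for a fusion category $\mathcal A$ and an indecomposable semisimple module category $\mathcal M$ (Etingof--Nikshych--Ostrik). Apply this to $\mathcal A=\widehat{\mathcal C}_{aa}$ and $\mathcal M=\operatorname{Mod}_{\mathcal A}(B_{\overline K})$, which has one block because $B_{\overline K}$ is a simple module and every module is a summand of a free one, and whose dual is again the category of $B_{\overline K}$-bimodules. We get $\dim\mathcal D_{\overline K}=\dim\widehat{\mathcal C}_{aa}$, which reduces to $\dim\mathcal C_{aa}\neq0$ by Lemma~\ref{lem:rigid}. Thus $\mathcal C^*_{\mathcal N}$ is separable with lift $\mathcal D_W^{\mathrm{rev}}$ and lifting $\widehat{\mathcal C}^*_{\widehat{\mathcal N}}$. Finally, an indecomposable $\widehat{\mathcal C}$-module category $\mathcal M$ is $\widehat{\mathcal N}$ for an indecomposable $\mathcal N$, so $\widehat{\mathcal C}^*_{\mathcal M}$ and its reverse are the liftings of $\mathcal C^*_{\mathcal N}$ and of $\mathcal D_k$.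

(b) Surjectivity is Theorem~\ref{thm:main}. Let $F_W,G_W$ be lifts of $F_0,G_0$. Then $\mathcal M^{F_W}$ and $\mathcal M^{G_W}$ are split $\mathcal E_W$-module categories. By Lemma~\ref{lem:bimod}(ii), $F_\ell\cong G_\ell$ if and only if there is an $\mathcal E_\ell$-module functor $\Psi:\mathcal M^{F_\ell}\to\mathcal M^{G_\ell}$ with $\Psi(1)\cong1$. This is a condition on multiplicities, so by Proposition~\ref{prop:fun} for $\mathcal E$ such a $\Psi$ exists over $k$ if and only if it exists over $\overline K$. Hence $\widehat{F_0}\cong\widehat{G_0}$ if and only if $F_0\cong G_0$.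

In the fusion case, Lemma~\ref{lem:bimod}(ii),(iii) shows that $s\mapsto\Psi_s$ is a bijection, compatible with composition, from the set of monoidal isomorphisms $F_\ell\to G_\ell$ to the set of isomorphism classes of $\Psi$ with $\Psi(1)\cong1$. Proposition~\ref{prop:fun} identifies the latter sets for $\ell=k$ and $\ell=\overline K$, compatibly with composition and identities. Choosing a lift $F_W$ for each $F_0$, we obtain a fully faithful functor $F_0\mapsto F_W\otimes\overline K$ between the groupoids, and it is essentially surjective by Theorem~\ref{thm:main}.
\end{proof}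

\begin{remark}
The two known cases from the introduction can be recovered. If $F\cong\widehat{F_0}$ is an equivalence, then by (S1) the functor $F_0$ maps simple objects bijectively to simple objects, so it is an equivalence. If $F\cong\widehat{F_0}$ and $F\circ\widehat{F_1}\cong\widehat{F_2}$, then $\widehat{F_0\circ F_1}\cong\widehat{F_0}\circ\widehat{F_1}\cong\widehat{F_2}$, because a composite of lifts is a lift of the composite, and Theorem~\ref{thm:bij}(b) gives $F_0\circ F_1\cong F_2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Etingof}
Pavel Etingof, \emph{On faithfulness of the lifting for Hopf algebras and fusion categories}, arXiv:1704.07855 (2017).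

\bibitem{Poonen}
B.~Poonen, \emph{Maximally complete fields}, Enseign. Math. 39 (1993).

\end{thebibliography}
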